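
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\theoremstyle{definition}
\newtheorem{example}{Example}
\newtheorem{remark}{Remark}

\title{Density of the partial sums of quadratic Weyl sums\\ for every irrational leading coefficient}


\begin{abstract}
For $x,y\in[0,1)$ consider the partial sums $S_N(y)=\sum_{n=1}^N e(yn+xn^2)$. We show that for
every irrational $x$ the set of $y$ for which the sequence $S_N(y)$, $N\ge 1$, is dense in
$\mathbb C$ is a dense $\mathcal G_\delta$ set, and that for rational $x$ this set is empty. This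
proves, without its Diophantine hypothesis, a conjecture of Forrest. The proof produces returns of
the sums from an explicit family of vanishing sums, and then exploits the fact that rigid motions of
the plane do not commute in general.
\end{abstract}

\section{The question and the answer}

Write $e(z)=\exp(2\pi i z)$, let $\mathbb T=\mathbb R/\mathbb Z$, identified with $[0,1)$, and let
$\|z\|$ be the distance from $z$ to the nearest integer. The functions $e(\cdot)$ and $\|\cdot\|$ are
well defined on $\mathbb T$. For $x,y\in\mathbb T$ and $N\in\mathbb N$ put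
\[
S_N(y)=S_2((y,x);N)=\sum_{n=1}^{N}e(yn+xn^2).
\]
As $N$ grows, $S_N(y)$ describes a walk in the plane whose steps are unit vectors. How much of the
plane does the walk visit? Let
\[
\mathcal B(x)=\{y\in\mathbb T:\ \text{the sequence } S_N(y),\ N\in\mathbb N,\ \text{is dense in }\mathbb C\}.
\]

For $x=0$ the answer is immediate. If $y\ne0$, then $S_N(y)$ is a geometric sum and is bounded; if
$y=0$, then $S_N(y)=N$. So $\mathcal B(0)=\varnothing$, and the same happens for every rational $x$,
because the quadratic phase is then periodic (Theorem~\ref{thm:strong}(b)). If $x$ is irrational, no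
such obstruction is visible. Since $\int_{\mathbb T}|S_N(y)|^2\,dy=N$, the sums are large on average.
The issue is whether they also keep coming back, and whether they do so near every point of the plane.

How well $x$ is approximated by rationals seems relevant at first: if $q\|qx\|$ is very small, the
quadratic phases $xn^2$ nearly repeat with period $q$ for a while, and one may hope to control the sum
at time $q$. Forrest proved that if $x\in\mathbb T$ is irrational and
$\liminf_{q\to\infty}q^{3/2}\|qx\|<\infty$, where $q$ runs over the positive integers, then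
$\mathcal B(x)$ contains a dense $\mathcal G_\delta$ set, that is, a dense countable intersection of
open sets. Forrest conjectured that the same holds for every irrational $x\in\mathbb T$ with
$\liminf_{q\to\infty}q\|qx\|=0$. The problem is taken from Chen and Shparlinski~\cite{CS}. The
conjecture is true, and no Diophantine condition is needed.

\begin{theorem}\label{thm:main}
For every irrational $x\in\mathbb T$ the set $\mathcal B(x)$ is a dense $\mathcal G_\delta$ subset of
$\mathbb T$. In particular, Forrest's conjecture is true.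
\end{theorem}

\begin{theorem}\label{thm:strong}
\begin{itemize}
\item[(a)] For every irrational $x$ there is a dense $\mathcal G_\delta$ set of $y\in\mathbb T$ for
which the sequence
\[
\bigl(2Nx \bmod 1,\ \ Ny+N^2x \bmod 1,\ \ S_2((y,x);N)\bigr),\qquad N\in\mathbb N,
\]
is dense in $\mathbb T^2\times\mathbb C$.
\item[(b)] If $x$ is rational, then $\mathcal B(x)=\varnothing$. Hence
\[
x \text{ is irrational}\iff \mathcal B(x)\ne\varnothing\iff \mathcal B(x)\text{ is a dense }\mathcal G_\delta\text{ set}.
\]
\end{itemize}
\end{theorem}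

\paragraph{The plan.}
The sum $S_N(y)$ is a Birkhoff sum over an affine map $T$ of $\mathbb T^2$ all of whose forward orbits
are dense (Section~\ref{sec:setup}). By Baire's theorem it is enough to show that for any two nonempty
open sets $U,V\subset\mathbb T^2$ and any $z\in\mathbb C$, some orbit leads from $U$ to $V$ while the
sum picks up a value close to $z$. Most of the work is to find \emph{one} nonzero complex number that
is picked up, approximately, by orbits that return to where they started. We obtain it in two steps.
\begin{itemize}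
\item Some of the sums vanish exactly. Transporting these zeros produces, on every arc, sums of any
prescribed modulus $r\ge1$ at times $n$ with $\|2nx\|$ small (Section~\ref{sec:zeros}). At such times
the orbit has nearly returned in one of its two coordinates, but nothing is known about the other one.
\item The sum and the increment of the second coordinate together form a rigid motion of the plane.
Composing two such motions in both orders leads to the same second coordinate, but, if the motions are
suitably chosen, to different sums (Section~\ref{sec:order}).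
\end{itemize}
Rotational symmetry and concatenation of orbits then turn one nonzero value into all values
(Section~\ref{sec:all}), and the theorems follow (Section~\ref{sec:proofs}).

\section{The sums as rigid motions over a torus map}\label{sec:setup}

From here until the end of the proof of Theorem~\ref{thm:main} in Section~\ref{sec:proofs}, $x$ is a
fixed irrational. On $\mathbb T^2$ consider the homeomorphism
\[
T(u,v)=(u+2x,\ v+u+x),
\]
and for $n\ge0$ and $u\in\mathbb T$ put
\[
\theta_n(u)=nu+n^2x\in\mathbb T,\qquad W_n(u)=\sum_{j=0}^{n-1}e(ju+j^2x).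
\]
Then $T^n(u,v)=(u+2nx,\ v+\theta_n(u))$; the induction step is
$\theta_n(u)+(u+2nx)+x=\theta_{n+1}(u)$. Therefore
\[
f_n(u,v):=e(v)W_n(u)=\sum_{j=0}^{n-1}e\bigl(\text{second coordinate of }T^j(u,v)\bigr)
\]
is a Birkhoff sum over $T$. Substituting $n=j+1$ in the definition of $S_N$ gives
\begin{equation}\label{eq:SW}
S_N(y)=\sum_{j=0}^{N-1}e\bigl((y+x)+j(y+2x)+j^2x\bigr)=e(y+x)\,W_N(y+2x).
\end{equation}
Thus $S_N(y)=f_N(y+2x,\,y+x)$. Theorem~\ref{thm:main} concerns the values of $f_N$ on a circle in
$\mathbb T^2$, but it is easier to let $v$ vary freely: changing $v$ only multiplies $f_N$ by a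
unimodular constant.

Splitting a sum of $n+m$ terms after $n$ terms gives, for $n,m\ge0$ and $p\in\mathbb T^2$,
\begin{equation}\label{eq:cocycle}
f_{n+m}(p)=f_n(p)+f_m(T^np),\qquad
W_{n+m}(u)=W_n(u)+e(\theta_n(u))\,W_m(u+2nx).
\end{equation}
Equating the two expansions of $W_{n+k}(u)$, after $n$ and after $k$ terms, gives the identity
\begin{equation}\label{eq:swap}
e(\theta_k(u))\,W_n(u+2kx)=W_n(u)+e(\theta_n(u))\,W_k(u+2nx)-W_k(u).
\end{equation}
When $k$ is fixed and $n$ is large, \eqref{eq:swap} compares the long sum $W_n$ at $u$ and at $u+2kx$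
using only the short sum $W_k$. We also need
\begin{gather}
\theta_{n+m}(u)=\theta_n(u)+\theta_m(u)+2nmx,\label{eq:theta}\\
|e(\alpha)-e(\beta)|\le2\pi\|\alpha-\beta\|,\qquad |W_k|\le k,\qquad
|W_k(w+h)-W_k(w)|\le\sum_{j<k}2\pi j\|h\|\le\pi k^2\|h\|.\label{eq:lip}
\end{gather}

\paragraph{Rigid motions.}
Attach to $n$ and $u$ the motion of the plane $g_{n,u}(z)=W_n(u)+e(\theta_n(u))z$. It records the sum
$W_n(u)=g_{n,u}(0)$ and the \emph{angle} $\theta_n(u)$. Since
$\theta_{n+m}(u)=\theta_n(u)+\theta_m(u+2nx)$, formula \eqref{eq:cocycle} says that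
$g_{n+m,u}=g_{n,u}\circ g_{m,u+2nx}$. If $m$ is fixed and $\|2nx\|$ is small enough in terms of $m$,
then the last motion is close to $g_{m,u}$, so that
\[
g_{n+m,u}\approx g_{n,u}\circ g_{m,u}\qquad (m\text{ fixed first, }n\text{ chosen afterwards}).
\]
The roles of $n$ and $m$ are not symmetric. Exchanging them would require $W_n(u+2mx)$ to be close to
$W_n(u)$; the bound \eqref{eq:lip} ensures this only if $n^2\|2mx\|$ is small, which cannot be arranged
when $n$ is chosen after $m$. This asymmetry will be decisive in Section~\ref{sec:order}. The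
approximation also shows why no rate of approximation is required of $x$: we only ask $\|2nx\|$ to be
small compared with quantities fixed before $n$ is chosen.

\paragraph{Dense orbits.}
For every $p\in\mathbb T^2$ the forward orbit $\{T^mp:m\ge0\}$ is dense in $\mathbb T^2$. Recall
Weyl's theorem: if a real polynomial $P$ has an irrational nonconstant coefficient, then
$\frac1M\sum_{m<M}e(P(m))\to0$. Recall also Weyl's criterion: a sequence $(a_m,b_m)$ is
equidistributed in $\mathbb T^2$, and hence dense, if $\frac1M\sum_{m<M}e(k_1a_m+k_2b_m)\to0$ for all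
integers $(k_1,k_2)\ne(0,0)$. For the orbit of $(u,v)$ we have to consider
\[
k_1(u+2mx)+k_2(v+mu+m^2x)
\]
as a polynomial in $m$. Its leading coefficient is $k_2x$ if $k_2\ne0$ and $2k_1x$ if $k_2=0$; it is
irrational and nonconstant in both cases.

\section{Exact zeros and their transport}\label{sec:zeros}

We look for long sums that are nevertheless small. Some vanish identically.

\begin{example}\label{ex:four}
At $u=\frac12-3x$ the four terms of $W_4(u)$ are $1$, $-e(-2x)$, $e(-2x)$, $-1$, and their sum is $0$.
At the neighboring point $u+2x=\frac12-x$ of the rotation by $2x$ the terms are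
$1$, $-1$, $e(2x)$, $-e(6x)$, so $|W_4(u+2x)|=|1-e(4x)|$. This is the case $n=4$, $k=1$ of
\eqref{eq:swap}. For general even $n$, the zero of $W_n$ found in the next proof moves to $u+2x$ with
an error of size $|1-e(nx)|$, which is small when $\|nx\|$ is small.
\end{example}

\begin{lemma}\label{lem:small}
For every nonempty open arc $J\subset\mathbb T$, every $\eta>0$ and every $N_0\in\mathbb N$ there are
$n\ge N_0$ and $u\in J$ with $\|2nx\|<\eta$ and $|W_n(u)|<\eta$.
\end{lemma}

\begin{proof}
Let $n\ge2$ be even and put $u_n=\frac12-(n-1)x$. Then $W_n(u_n)=\sum_{j=0}^{n-1}a_j$ with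
\[
a_j=(-1)^je\bigl(j^2x-j(n-1)x\bigr)=(-1)^je\bigl(-j(n-1-j)x\bigr).
\]
The exponential is unchanged under $j\mapsto n-1-j$, while the sign is reversed because $n-1$ is odd.
So $a_{n-1-j}=-a_j$ and $W_n(u_n)=0$. Moreover, in $\mathbb T$,
\[
\theta_n(u_n)=\tfrac n2-n(n-1)x+n^2x=nx .
\]
The point $u_n=\frac12+x-nx$ need not lie in $J$, so we transport the zero. By \eqref{eq:swap} and
\eqref{eq:lip}, for each $k\ge0$,
\[
|W_n(u_n+2kx)|=\bigl|e(nx)W_k(u_n+2nx)-W_k(u_n)\bigr|\le2\pi k\|nx\|+2\pi k^2\|nx\|.
\]
Since $2x$ is irrational, we can fix $k$ with $\frac12+x+2kx\in J$. Now let $n\ge N_0$ be even with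
$\|nx\|$ as small as desired; this is possible, again because $2x$ is irrational. If $\|nx\|$ is small
enough, then $u:=u_n+2kx=(\frac12+x+2kx)-nx$ lies in the open arc $J$, the right-hand side above is
less than $\eta$, and $\|2nx\|\le2\|nx\|<\eta$.
\end{proof}

The next section requires nonzero sums, in fact sums of arbitrarily large modulus. Since $W_n$ is
large in mean square, we can interpolate between a small and a large value.

\begin{lemma}\label{lem:modulus}
For every nonempty open arc $J\subset\mathbb T$, every $\eta>0$, every $N_0\in\mathbb N$ and every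
$r\ge1$ there are $n\ge N_0$ and $u\in J$ with $\|2nx\|<\eta$ and $|W_n(u)|=r$.
\end{lemma}

\begin{proof}
Since $2x$ is irrational, for every $w\in\mathbb T$ there is $k\ge0$ with $w-2kx\in J$. By compactness
there is $k_0$ with $\mathbb T=\bigcup_{k=0}^{k_0}(J+2kx)$. By \eqref{eq:swap} and $|W_k|\le k$,
\[
|W_n(u+2kx)|\le|W_n(u)|+2k .
\]
Hence $\sup_J|W_n|\ge\sup_{\mathbb T}|W_n|-2k_0\ge\sqrt n-2k_0$, where the last inequality follows from
$\int_{\mathbb T}|W_n(u)|^2\,du=n$.

Apply Lemma~\ref{lem:small} with $\min(\eta,1)$ in place of $\eta$ and with $N_0$ increased so that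
$\sqrt n-2k_0>r$ for all $n\ge N_0$. It gives $n\ge N_0$ with $\|2nx\|<\eta$ and a point $u'\in J$
with $|W_n(u')|<1\le r$, while $\sup_J|W_n|>r$. By the intermediate value theorem for the continuous
function $|W_n|$ on $J$, some $u\in J$ satisfies $|W_n(u)|=r$.
\end{proof}

Irrationality is essential here. For $x=0$ the arcs $J+2kx$ all equal $J$, and
$|W_n(u)|\le2/|1-e(u)|$ for all $n$ and all $u\ne0$, so the lemma fails for large $r$ on every arc
whose closure avoids $0$.

\section{Two orders of composition}\label{sec:order}

For $p_0\in\mathbb T^2$ let $E(p_0)$ be the set of $c\in\mathbb C$ for which there are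
$q_k\in\mathbb T^2$ and $m_k\ge1$ with
\[
q_k\to p_0,\qquad T^{m_k}q_k\to p_0,\qquad f_{m_k}(q_k)\to c .
\]
So $c\in E(p_0)$ means that orbits starting near $p_0$ and returning near $p_0$ can pick up the value
$c$, approximately. We want a nonzero element of some $E(p_0)$.

Lemma~\ref{lem:modulus} does not give one directly. At the time $n$ that it supplies, the first
coordinate of $T^n(u,0)$ is close to $u$, but the second one is the angle $\theta_n(u)$, which we do
not control. Suppose that along a sequence of such times, for one fixed $u$, the angles converge to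
some $t\ne0$ and the sums to some $c$. The orbit segment between two of these times is a genuine
return, from near $(u,t)$ to near $(u,t)$, but by \eqref{eq:cocycle} it picks up only about $c-c=0$.
What helps is to combine two kinds of times.

\begin{example}\label{ex:halfturn}
Let $p=(u,0)$. Suppose that along one sequence of times (kind~1) $\|2nx\|$ tends to $0$, the sum tends
to $1$ and the angle to $\frac12$, and that along a second sequence (kind~2) $\|2nx\|$ tends to $0$,
the sum tends to $2$ and the angle to $0$. The limiting motions are the half-turn $g(z)=1-z$ and the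
translation $g'(z)=2+z$. Add a time of each kind, the larger one chosen after the smaller one, with
$\|2nx\|$ very small in terms of it. By Section~\ref{sec:setup} the motion of the larger time stands on
the left. If the larger time is of kind~2, the total sum is about $g'(g(0))=3$; if it is of kind~1, the
total sum is about $g(g'(0))=-1$. In both cases the angle is about $\frac12+0$, so the orbit point is
near $p^*=(u,\frac12)$. Between a total time with sum about $3$ and a later total time with sum about
$-1$, the orbit travels from near $p^*$ back to near $p^*$ and picks up about $-1-3=-4$. Hence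
$-4\in E(p^*)$.
\end{example}

In general, the two compositions of $g(z)=c+e(t)z$ and $g'(z)=c'+e(t')z$ have the same rotation part
$e(t+t')$, so they differ by a translation, and we need this translation to be nonzero. If $t\ne0$,
then $g$ is a rotation about $z_0=c/(1-e(t))$, and it commutes with $g'$ only if $g'$ fixes $z_0$. In
that case $g'$ moves the point $0$ by at most $2|z_0|$. So it suffices that $|c'|=|g'(0)|>2|z_0|$.
This is why Lemma~\ref{lem:modulus} was proved for arbitrarily large $r$, and why it suffices to
prescribe moduli: arguments and angles need not be controlled. (If $t=0$, the times of the first kind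
already are returns.)

\begin{lemma}\label{lem:essential}
There is $p^*\in\mathbb T^2$ such that $E(p^*)$ contains some $c_0\ne0$.
\end{lemma}

\begin{proof}
\emph{Construction of the times.}
Let $(\rho_i)_{i\ge1}$ be a sequence of positive integers in which every positive integer occurs
infinitely often. Put $n_0=1$ and let $J_0\ne\mathbb T$ be a nondegenerate closed arc. We choose
inductively integers $n_i>n_{i-1}$ and nondegenerate closed arcs $J_i\subset J_{i-1}$ with
\[
\|2n_ix\|\le\eta_i:=\frac{2^{-i}}{\pi n_{i-1}^2},\qquad
\bigl||W_{n_i}|-\rho_i\bigr|\le2^{-i}\ \text{ on }J_i .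
\]
To do so, apply Lemma~\ref{lem:modulus} to the interior of $J_{i-1}$ with $\eta=\eta_i$,
$N_0=n_{i-1}+1$ and $r=\rho_i$. It gives $n_i$ and a point where $|W_{n_i}|=\rho_i$; by continuity we
can take for $J_i$ a small closed arc around that point.

Fix $u\in\bigcap_iJ_i$, which exists by compactness; this single point serves all the times $n_i$. Set
\[
p=(u,0),\qquad c_i=W_{n_i}(u)=f_{n_i}(p),\qquad t_i=\theta_{n_i}(u),
\]
so that $T^{n_i}p=(u+2n_ix,\,t_i)$, with $\|2n_ix\|\to0$ and $|c_i|-\rho_i\to0$.

\emph{Adding two times.}
Let $1\le a<b$. Since $n_{b-1}\ge n_a$, we have $\pi n_a^2\eta_b\le2^{-b}$. By \eqref{eq:lip},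
$|W_{n_a}(u+2n_bx)-W_{n_a}(u)|\le\pi n_a^2\eta_b\le2^{-b}$, so \eqref{eq:cocycle} gives
\begin{equation}\label{eq:sumtwo}
f_{n_a+n_b}(p)=W_{n_b}(u)+e(t_b)W_{n_a}(u+2n_bx)=c_b+e(t_b)c_a+O(2^{-b}).
\end{equation}
Also $\|2n_an_bx\|\le n_a\eta_b\le2^{-b}$, so by \eqref{eq:theta}
\begin{equation}\label{eq:postwo}
T^{n_a+n_b}p=\bigl(u+2(n_a+n_b)x,\ t_a+t_b+O(2^{-b})\bigr),
\end{equation}
where the error is measured in $\|\cdot\|$. The right-hand side of \eqref{eq:sumtwo} depends on which
index is the larger one; that of \eqref{eq:postwo}, up to its error term, does not.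

\emph{Limits.}
For each integer $\rho\ge1$ choose, by compactness, an infinite set $I_\rho\subset\{i:\rho_i=\rho\}$
along which $t_i\to t^{(\rho)}$ and $c_i\to c^{(\rho)}$; then $|c^{(\rho)}|=\rho$. Write $t=t^{(1)}$
and $c=c^{(1)}$, so that $|c|=1$.

\emph{Case $t=0$.} Along $i\in I_1$ we have $T^{n_i}p\to(u,0)=p$ and $f_{n_i}(p)\to c$. So $c\in E(p)$,
and $c\ne0$; take $p^*=p$.

\emph{Case $t\ne0$.} Choose an integer $\rho>2/|1-e(t)|$; then $\rho\ge2$, because $|1-e(t)|\le2$.
Write $t'=t^{(\rho)}$ and $c'=c^{(\rho)}$, and let $p^*=(u,\,t+t')$. By \eqref{eq:sumtwo} and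
\eqref{eq:postwo}:
\begin{itemize}
\item if $a\in I_1$, $b\in I_\rho$, $a<b$ and $a\to\infty$, then
\[
T^{n_a+n_b}p\to p^*\qquad\text{and}\qquad f_{n_a+n_b}(p)\to A:=c'+e(t')c;
\]
\item if $b\in I_\rho$, $a\in I_1$, $b<a$ and $b\to\infty$, then
\[
T^{n_a+n_b}p\to p^*\qquad\text{and}\qquad f_{n_a+n_b}(p)\to A':=c+e(t)c'.
\]
\end{itemize}
Choose times $m_k=n_a+n_b$ as in the first item and times $m_k'>m_k$ as in the second item, with all
indices tending to infinity with $k$, and put $q_k=T^{m_k}p$. Then $q_k\to p^*$ and
$T^{m_k'-m_k}q_k=T^{m_k'}p\to p^*$, and by \eqref{eq:cocycle}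
\[
f_{m_k'-m_k}(q_k)=f_{m_k'}(p)-f_{m_k}(p)\to A'-A=(1-e(t'))c-(1-e(t))c'.
\]
So $c_0:=A'-A\in E(p^*)$, and $|c_0|\ge\rho\,|1-e(t)|-2>0$.
\end{proof}

\section{From one value to all values}\label{sec:all}

The set $E(p_0)$ is tied to a point. We now pass to a notion that holds in every open set, and that is
therefore stable under concatenation of orbits. Let $E$ be the set of $c\in\mathbb C$ such that for
every nonempty open $U\subset\mathbb T^2$ and every $\varepsilon>0$ there are $n\ge1$ and $p\in U$ with
\[
T^np\in U\quad\text{and}\quad|f_n(p)-c|<\varepsilon .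
\]

\begin{lemma}\label{lem:all}
$E=\mathbb C$.
\end{lemma}

\begin{proof}
(i) \emph{$E(p_0)\subset E$ for every $p_0$.} Let $c\in E(p_0)$ be realized by $q_k$ and $m_k$, and fix
$m\ge0$. Expanding $f_{m+m_k}(q_k)$ by \eqref{eq:cocycle} in two ways gives
\[
f_{m_k}(T^mq_k)=f_{m_k}(q_k)+f_m(T^{m_k}q_k)-f_m(q_k)\to c+f_m(p_0)-f_m(p_0)=c,
\]
by continuity of $f_m$. Moreover $T^mq_k\to T^mp_0$ and $T^{m_k}(T^mq_k)=T^m(T^{m_k}q_k)\to T^mp_0$.
So $c\in E(T^mp_0)$ for every $m\ge0$. Every nonempty open $U$ contains some $T^mp_0$, because forward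
orbits are dense. Hence $c\in E$.

(ii) \emph{$E+E\subset E$.} Let $c,c'\in E$, and let $U$ and $\varepsilon$ be given. Choose $n\ge1$ and
$p\in U$ with $T^np\in U$ and $|f_n(p)-c|<\varepsilon/2$. By continuity there is an open $V$ with
$p\in V\subset U$ and $T^nV\subset U$ such that $|f_n-c|<\varepsilon/2$ on $V$. Apply the definition of
$c'\in E$ to the open set $T^nV$: there are $m\ge1$ and $p'\in T^nV$ with $T^mp'\in T^nV\subset U$ and
$|f_m(p')-c'|<\varepsilon/2$. Put $p''=T^{-n}p'\in V\subset U$. Then $T^{n+m}p''=T^mp'\in U$, and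
$f_{n+m}(p'')=f_n(p'')+f_m(p')$ satisfies $|f_{n+m}(p'')-c-c'|<\varepsilon$.

(iii) \emph{$E$ is invariant under rotations about $0$.} The map $R_s(u,v)=(u,v+s)$ commutes with $T$,
and $f_n\circ R_s=e(s)f_n$. Let $c\in E$, and let $U$ and $\varepsilon$ be given. The open set
$R_{-s}U$ contains a point $p$ with $T^np\in R_{-s}U$ and $|f_n(p)-c|<\varepsilon$ for some $n\ge1$.
Then $R_sp\in U$, $T^nR_sp=R_sT^np\in U$ and $|f_n(R_sp)-e(s)c|<\varepsilon$. So $e(s)c\in E$.

By Lemma~\ref{lem:essential} and (i), $E$ contains some $c_0\ne0$. By (iii) it contains the circle of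
radius $|c_0|$ about $0$. By (ii) it contains all sums of two points of this circle, that is, the closed
disc of radius $2|c_0|$ about $0$. Adding this disc to itself repeatedly gives discs of arbitrarily
large radius. Hence $E=\mathbb C$.
\end{proof}

\begin{lemma}\label{lem:transitive}
For all nonempty open $U,V\subset\mathbb T^2$, every $z\in\mathbb C$ and every $\varepsilon>0$ there are
$N\ge1$ and $p\in U$ with $T^Np\in V$ and $|f_N(p)-z|<\varepsilon$.
\end{lemma}

\begin{proof}
By density of forward orbits there are $m\ge0$ and $q\in U\cap T^{-m}V$. Put $d=f_m(q)$ and choose an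
open $U'$ with $q\in U'\subset U\cap T^{-m}V$ and $|f_m-d|<\varepsilon/2$ on $U'$. The passage from
$U'$ to $V$ contributes about $d$ to the sum, and we compensate beforehand: since $z-d\in E$ by
Lemma~\ref{lem:all}, there are $n\ge1$ and $p\in U'$ with $T^np\in U'$ and
$|f_n(p)-(z-d)|<\varepsilon/2$. Let $N=n+m$. Then $T^Np=T^m(T^np)\in V$, and
$f_N(p)=f_n(p)+f_m(T^np)$ satisfies $|f_N(p)-z|<\varepsilon$.
\end{proof}

\begin{remark}
Lemma~\ref{lem:transitive} can be read as saying that the map
$(u,v,\zeta)\mapsto(u+2x,\,v+u+x,\,\zeta+e(v))$ of $\mathbb T^2\times\mathbb C$ is topologically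
transitive, in the sense that for any two nonempty open sets some iterate of the first meets the
second. Indeed, its $N$th iterate sends $(p,\zeta)$ to $(T^Np,\,\zeta+f_N(p))$. So inside the given
open sets choose products $U\times D$ and $V\times D'$ with open discs $D,D'$, and apply the lemma with
$z$ the center of $D'$ minus the center of $D$ and $\varepsilon$ the radius of $D'$; then take $\zeta$
to be the center of $D$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

It remains to return from free points $(u,v)$ to the circle of points $(y+2x,\,y+x)$. We use Baire's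
theorem in the following form: in a complete metric space, a countable intersection of dense open sets
is dense.

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
For $(s,\tau,w)\in\mathbb T^2\times\mathbb C$ and $k\in\mathbb N$ let $O_{s,\tau,w,k}$ be the set of
those $y\in\mathbb T$ for which some $N\ge1$ satisfies
\[
\|2Nx-s\|<\tfrac1k,\qquad\|Ny+N^2x-\tau\|<\tfrac1k,\qquad|S_N(y)-w|<\tfrac1k .
\]
It is open. The set of $y$ for which the sequence in (a) is dense is the intersection of the sets
$O_{s,\tau,w,k}$ over $k\in\mathbb N$ and over $(s,\tau,w)$ in a countable dense subset of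
$\mathbb T^2\times\mathbb C$. Hence it is a $\mathcal G_\delta$ set, and by Baire's theorem it suffices
to show that each $O_{s,\tau,w,k}$ is dense.

Let $J$ be a nonempty open arc, $y_0\in J$ and $\varepsilon=1/(2k)$. Choose $\kappa>0$ so that the
$\kappa$-neighborhood of $y_0$ lies in $J$ and
\[
\kappa\le\frac{\varepsilon}{4\pi(|w|+\varepsilon)},\qquad 4\kappa<\frac1k .
\]
Let $U$ and $V$ be the open $\kappa$-boxes around $(y_0+2x,\ y_0+x)$ and
$(y_0+2x+s,\ y_0+x+\tau+s)$, respectively; that is, each coordinate differs by less than $\kappa$ in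
$\|\cdot\|$. Lemma~\ref{lem:transitive} with $z=w$ gives $N\ge1$ and $p=(u,v)\in U$ with $T^Np\in V$
and $|f_N(p)-w|<\varepsilon$. Put $y=u-2x$. Then $\|y-y_0\|<\kappa$, so $y\in J$. We check the three
conditions.

\emph{The sum.} By \eqref{eq:SW}, $S_N(y)=e(y+x)W_N(u)$, while $f_N(p)=e(v)W_N(u)$. Here
$|W_N(u)|=|f_N(p)|\le|w|+\varepsilon$, and $\|(y+x)-v\|<2\kappa$ since both points are within $\kappa$
of $y_0+x$. Hence
\[
|S_N(y)-f_N(p)|=|W_N(u)|\,|e(y+x)-e(v)|\le(|w|+\varepsilon)\cdot2\pi\cdot2\kappa\le\varepsilon,
\]
and $|S_N(y)-w|<2\varepsilon=1/k$. The discrepancy between $v$ and $y+x$ is harmless, although $N$ may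
be very large, because the sum itself is close to the fixed number $w$.

\emph{The first coordinate.} The point $2Nx=(T^Np)_1-u$ is within $2\kappa<1/k$ of
$(y_0+2x+s)-(y_0+2x)=s$.

\emph{The second coordinate.} We have $(T^Np)_2=v+Nu+N^2x=v+Ny+2Nx+N^2x$, so
\[
Ny+N^2x=(T^Np)_2-v-2Nx
\]
is within $\kappa+\kappa+2\kappa=4\kappa<1/k$ of $(y_0+x+\tau+s)-(y_0+x)-s=\tau$.

Thus $y\in J\cap O_{s,\tau,w,k}$, and $O_{s,\tau,w,k}$ is dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set
\[
\mathcal B(x)=\bigcap_{w\in\mathbb Q+i\mathbb Q}\ \bigcap_{k\ge1}\ \bigcup_{N\ge1}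
\bigl\{y\in\mathbb T:|S_N(y)-w|<\tfrac1k\bigr\}
\]
is a $\mathcal G_\delta$ set. It contains the dense set of Theorem~\ref{thm:strong}(a), so it is dense.
Every $x$ considered in Forrest's conjecture is irrational, so the conjecture follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $x=a/q$ with $a\in\mathbb Z$ and $q\in\mathbb N$, and let $y\in\mathbb T$. For $l\ge0$ and $r\ge1$
we have $(lq+r)^2x\equiv r^2x\pmod1$. So the block of terms with $lq<n\le(l+1)q$ contributes
$e(lqy)S_q(y)$, and for $k\ge0$ and $0\le r<q$, with $S_0=0$,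
\[
S_{kq+r}(y)=S_q(y)\sum_{l=0}^{k-1}e(lqy)+e(kqy)S_r(y).
\]
If $qy\notin\mathbb Z$, summing the geometric series gives $|S_{kq+r}(y)|\le2q/|1-e(qy)|+q$, so the
sequence is bounded. If $qy\in\mathbb Z$, then $S_{kq+r}(y)=kS_q(y)+S_r(y)$, so the sequence lies in a
union of at most $q$ lines if $S_q(y)\ne0$, and takes at most $q$ values if $S_q(y)=0$. In no case is
it dense in $\mathbb C$. Hence $\mathcal B(x)=\varnothing$.

For the equivalences: if $x$ is irrational, then $\mathcal B(x)$ is a dense $\mathcal G_\delta$ set by
Theorem~\ref{thm:main}; a dense set is nonempty; and if $\mathcal B(x)\ne\varnothing$, then $x$ is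
irrational by what was just shown.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CS}
Changhao Chen and Igor E. Shparlinski, \emph{Small values of Weyl sums}, arXiv:1907.03101 (2019).
\end{thebibliography}

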